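# The homology of Hawaiian earrings above their dimension

## 1. The guess that homology vanishes above the dimension

For $n\ge 2$ the $n$-dimensional Hawaiian earring (Barratt–Milnor space) is
$$\mathbb H_n=\bigcup_{k\ge 1}\{x\in\mathbb R^{n+1}:\|x-(1/k,0,\dots,0)\|=1/k\},$$
a countable one-point union of $n$-spheres whose radii tend to zero. Equivalently, it is the one-point compactification of a countable disjoint union of open $n$-balls. Number the spheres $S_1,S_2,\dots$, let $*$ be their common point, put $X=\mathbb H_n$, $X_m=S_1\vee\dots\vee S_m$, and let $X^{\ge i}$ (or $X^{>i}$) be the union of the spheres with number $\ge i$ (or $>i$). Everything is pointed. The feature that matters is that every neighborhood of $*$ contains some $X^{\ge i}$.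

What is the singular homology group $H_l(\mathbb H_n)$, with integer coefficients, for $l>n$? The space is $n$-dimensional, so one first guesses that it is zero. For the finite wedge $X_m$ this is right, by cellular chains. Since $H_l(X_m)=0$, a class in $H_l(\mathbb H_n)$ dies at every finite stage $\mathbb H_n\to X_m$. So the guess looks safe. Let us test it on the smallest case, $n=2$ and $l=3$, with an element that uses all the spheres at once.

**Infinite sums.** Let $l\ge 1$ and let $f_i:(I^l,\partial I^l)\to(X^{\ge i},*)$ for $i\ge1$. Define $\sum_i f_i:(I^l,\partial I^l)\to (X,*)$ to be $f_i$, rescaled in the first coordinate $s_1$, on the slab $1-2^{-i+1}\le s_1\le 1-2^{-i}$, and $*$ on $s_1=1$. This is continuous at $s_1=1$: a neighborhood of $*$ contains some $X^{\ge i}$, and the part $s_1\geq 1-2^{-i+1}$ is mapped into $X^{\ge i}$. Applied to homotopies, the construction shows that the class of $\sum f_i$ depends only on the classes of $f_i$ in $\pi_l(X^{\ge i})$. For $l\ge2$ we may add along the second coordinate $s_2$; then literally $\sum f_i+\sum f'_i=\sum(f_i+f'_i)$. So infinite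 sums are additive.

**Example 1 ($H_3(\mathbb H_2)$).** Let $\eta\in\pi_3(S^2)$ be the Hopf map and $\eta_i=\iota_i\circ\eta$, with $\iota_i$ the inclusion of $S_i$. I use two classical facts. First, for a simply connected space the map $\pi_3\to H_3$ is onto and its kernel is generated by the composites $\alpha\circ\eta$ with $\alpha\in\pi_2$ (the end of Whitehead's exact sequence); $\mathbb H_2$ is simply connected by Lemma 3 below. Second, $\pi_3(X_m)$ is free abelian on the $\eta_i$ and the $[\iota_i,\iota_j]$ with $i<j$, and
$$\Big(\sum_i a_i\iota_i\Big)\circ\eta=\sum_i a_i^2\eta_i+\sum_{i<j}a_ia_j[\iota_i,\iota_j].$$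
Send $\eta_i$ to the matrix unit $E_{ii}$ and $[\iota_i,\iota_j]$ to $E_{ij}+E_{ji}$. This is a homomorphism from $\pi_3(X_m)$ to symmetric integer $m\times m$ matrices, and it sends $\alpha\circ\eta$, for $\alpha=\sum a_i\iota_i$, to the rank-one matrix $aa^{T}$.

Let $z\in\mathbb Z^\omega$ have infinitely many nonzero entries and suppose that $\sum_i z_i\eta_i$ has Hurewicz image $0$. Then $\sum_i z_i\eta_i=\sum_{t=1}^r\pm\alpha_t\circ\eta$ with $\alpha_t\in\pi_2(\mathbb H_2)$. Project to $X_m$: the diagonal matrix with entries $z_1,\dots,z_m$ becomes a sum of $r$ matrices of rank $\le1$, so it has rank $\le r$ for every $m$. For large $m$ this is false. If $z$ has finite support, $\sum z_i\eta_i$ comes from some $H_3(X_m)=0$. So $z\mapsto[\sum z_i\eta_i]$ embeds $\mathbb Z^\omega/\mathbb Z^{(\omega)}$ into $H_3(\mathbb H_2)$.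

The guess is wrong. Observe also that $\sum_i\eta_i$ and $(\sum_i\iota_i)\circ\eta$ have the same coordinate $\eta_i$ in each sphere, but the second factors through $S^2$ and is zero in $H_3$, while the first is not. Finite stages do not see $H_3(\mathbb H_2)$ at all.

Barratt and Milnor proved that for $n\ge 2$ the group $H_i(\mathbb H_n)$ is uncountable for infinitely many $i$. The next guess is about the kind of group that appears. G. Conner, W. Herfort, C. Kent and P. Pavesic, "Inverse limit slender groups", arXiv:2106.06032 (2021), is the source of the conjecture that for $l>n>1$ the groups $H_l(\mathbb H_n)$ are cotorsion. We shall prove it, in the following form.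

**Theorem.** Let $n\ge2$.

1. The Hurewicz map $\pi_l(\mathbb H_n)\to H_l(\mathbb H_n)$ is surjective for all $l\ge1$.
2. $H_l(\mathbb H_n)$ is cotorsion for all $l>n$.
3. $H_l(\mathbb H_n)$ is torsion-free for all $l\ge1$. For $l>n$ it is isomorphic to $\mathbb Z^\omega/\mathbb Z^{(\omega)}$ if $(n-1)\mid(l-1)$, and it is $0$ otherwise.

## 2. Cotorsion groups as solvability of a linear system

**Definition.** An abelian group $A$ is *cotorsion* if $\operatorname{Ext}(C,A)=0$ for every torsion-free $C$; equivalently, if $\operatorname{Ext}(\mathbb Q,A)=0$.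

For the equivalence, embed a torsion-free $C$ in $C\otimes\mathbb Q\cong\bigoplus\mathbb Q$. Since $\operatorname{Ext}^2=0$ over $\mathbb Z$, the map $\operatorname{Ext}(\bigoplus\mathbb Q,A)=\prod\operatorname{Ext}(\mathbb Q,A)\to\operatorname{Ext}(C,A)$ is onto. For the same reason $\operatorname{Ext}(\mathbb Q,-)$ is right exact, so quotients of cotorsion groups are cotorsion.

**Lemma 1.** $A$ is cotorsion if and only if for every sequence $a_1,a_2,\dots$ in $A$ the system
$$x_k-(k+1)x_{k+1}=a_k\qquad(k\ge1)\tag{1}$$
has a solution in $A$.

*Proof.* Let $F$ be free on $f_1,f_2,\dots$ and map $f_k\mapsto 1/k!\in\mathbb Q$. The elements $e_k=f_k-(k+1)f_{k+1}$ are independent, and $F/\langle e_k\rangle$ is the direct limit of $\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{3}\mathbb Z\to\cdots$, which is $\mathbb Q$ under the given map. So $\operatorname{Ext}(\mathbb Q,A)$ is the cokernel of $\operatorname{Hom}(F,A)\to\operatorname{Hom}(\langle e_k\rangle,A)$, $(x_k)\mapsto(x_k-(k+1)x_{k+1})$. $\square$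

**Example 2.** A group with $NA=0$ is cotorsion: put $x_k=a_k$ whenever $N\mid k+1$, and solve downward for the other $x_k$. The group $\mathbb Z$ is not. If (1) holds in $\mathbb Z$, then $x_1=\sum_{j\le k}j!\,a_j+(k+1)!\,x_{k+1}$ for all $k$. Let all $a_j\in\{0,1\}$. If two such sequences first differ at index $j$, the corresponding $x_1$ differ by $\pm j!$ modulo $(j+1)!$, hence are different. There are uncountably many sequences and only countably many values of $x_1$, so some sequence has no solution. Therefore $l>n$ cannot be enlarged to $l=n$ in part 2: $H_n(\mathbb H_n)$ maps onto $H_n(S^n)=\mathbb Z$.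

For $l>n$ the system (1) suggests $x_k=\sum_{j\ge k}\frac{j!}{k!}a_j$. Such sums make sense for classes that come from maps of spheres. That the Hurewicz image is cotorsion for $l>n>1$ is a known result that we may use; here is a direct argument.

**Lemma 2.** For $l>n\ge2$ the image of $\pi_l(\mathbb H_n)\to H_l(\mathbb H_n)$ is cotorsion.

*Proof.* Let $X=\mathbb H_n$ and $Y=X^{>k}$, with retraction $p_{>k}:X\to Y$.

*Classes can be pushed into the tail.* Let $N$ be an open neighborhood of $*$ in $X_k$ with a pointed contraction. Then $H_*(X,Y)\cong H_*(X,N\cup Y)$. Excising $Y$ gives $H_*(X_k\setminus *,N\setminus *)$, and excising $*$ from $(X_k,N)$ gives the same group. So $H_l(X,Y)\cong H_l(X_k,N)\cong \tilde H_l(X_k)=0$. Thus $H_l(Y)\to H_l(X)$ is onto, and every $a\in H_l(X)$ equals the image of $(p_{>k})_*a$.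

*Solving (1).* Let $a_k$ be the Hurewicz image of $\alpha_k\in\pi_l(X)$. Then $\alpha_k'=p_{>k}\alpha_k\in\pi_l(X^{>k})$ also has Hurewicz image $a_k$. The infinite sums $\chi_k=\sum_{j\ge k}\frac{j!}{k!}\alpha'_j$ are defined, and by additivity $\chi_k=\alpha'_k+(k+1)\chi_{k+1}$. The Hurewicz images of the $\chi_k$ solve (1) inside the Hurewicz image. $\square$

So part 2 follows from part 1. Can one avoid part 1 and sum arbitrary cycles? Here the direct approach stops. Each $a_j$ can indeed be pushed into $X^{>j}$, but a singular cycle is a finite sum of simplices. The pushed cycles live on complexes $K_j$ with no common domain, and there is no infinite sum of them. For spheres the domain is always $S^l$, and the slabs do the work. We must show that every class is spherical.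

The natural tool is the loop space $\Omega X$. Suppose we knew that the ring $R=H_*(\Omega X)$ is generated by Hurewicz images of spheres. Would part 1 follow? Not yet. For $S^2\times S^2$ the ring $R=T(x)\otimes T(y)$ is generated by the two spherical classes $x,y$, but $\pi_4(S^2\times S^2)$ is finite, so the fundamental class in $H_4=\mathbb Z$ is not spherical. The obstruction is the relation $xy+yx=0$, that is, $\operatorname{Tor}^R_2\neq0$. So we need two things about $R$ for earrings: it is generated by spherical classes (Section 5), and it has no higher $\operatorname{Tor}$. The second will hold because, in contrast to $H_*(X)$, the ring $R$ *is* detected on the finite stages, where it is a tensor algebra (Section 6).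

## 3. Earrings, infinite products of loops, and the fiber of a wedge in a product

**Conventions.** Finite complexes have a vertex as base point. $[C,\Omega X]$ is the group of pointed homotopy classes; for $g:Y\to X$ write $g_*\varphi=\Omega g\circ\varphi$, and write $p\varphi$ for $p_*\varphi$ if $p$ is a retraction. When needed, $\Omega X$ is replaced by a CW model; this changes neither $[C,\Omega X]$ for CW complexes $C$ nor homology. The letter $k$ as a coefficient field means $\mathbb F_p$ or $\mathbb Q$. In graded algebras $[x,y]=xy-(-1)^{|x||y|}yx$. For $\alpha\in\pi_q(X)=\pi_{q-1}(\Omega X)$, $q\ge2$, let $h(\alpha)\in H_{q-1}(\Omega X)$ be the Hurewicz image of the adjoint of $\alpha$. Such classes are called *spherical*. The map $h$ is additive, spherical classes are primitive, $h(g\circ\beta)=(\Omega g)_*h(\beta)$ for $g:S^r\to X$ and $\beta\in\pi_q(S^r)$, and $h$ of a Whitehead product is, up to a sign depending only on dimensions, the graded commutator of the $h$'s (Hurewicz image of Samelson products).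

Textbook facts: for connected $Z$ with free homology (in particular over a field), $H_*(\Omega\Sigma Z)$ is the tensor algebra $T(\tilde H_*(Z))$, naturally in $Z$ (Bott–Samelson); thus for a finite wedge $Y$ of spheres of dimension $\ge2$, $H_*(\Omega Y)$ is the tensor algebra on the spherical classes of the spheres. Also $\Sigma\Omega\Sigma Z\simeq\bigvee_{j\ge1}\Sigma Z^{\wedge j}$ (James).

**Definition.** An *earring* $X=\widetilde\bigvee_sS_s$ is given by a finite or infinite sequence of spheres of dimensions $d_s\ge2$: it is the subspace of $\prod_sS_s$ of points with at most one non-base coordinate.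

If all $d_s=n$ and the sequence is infinite, $X\cong\mathbb H_n$. We need mixed dimensions because new earrings will appear. Besides $X_m$, $X^{\ge i}$, $X^{>i}$ (points when no index is left) we use the subwedges $X_{(i,m]}$, $X_{[i,m]}$ and the retractions $p_i:X\to S_i$, $p_{>i}$, $p_{\ge i}$. By definition of the product topology every neighborhood of $*$ contains some $X^{\ge i}$. The map $S_i\vee X^{>i}\to X^{\ge i}$ is a continuous bijection of compact Hausdorff spaces, so $X^{\ge i}=S_i\vee X^{>i}$.

*Maps out of earrings built from blocks.* Let $V_i$ be finite wedges of spheres of dimension $\ge2$, possibly points, and $V=\widetilde\bigvee_iV_i$ with spheres listed block by block. Maps $v_i:V_i\to X^{\ge i}$ together define a map $v:V\to X$. It is continuous on each open set $V_i\setminus *$. At $*$: if $U\supset X^{\ge i}$ is an open neighborhood of $*$, then $v^{-1}(U)$ contains the open set of points whose projections to $V_j$, $j<i$, lie in $v_j^{-1}(U)$.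

**Lemma 3.** If all $d_s\ge n$ and $K$ is a finite complex with $\dim K<n$, every map $f:K\to X$ is null-homotopic. In particular earrings are simply connected.

*Proof.* We may take $K$ to be a polyhedron. Let $f_s=p_sf$. It suffices to find for each $s$ a null-homotopy of $f_s$ that keeps $f_s^{-1}(*)$ at $*$: at each point of $K$ at most one coordinate then moves, so together the coordinate homotopies form a homotopy in $X$, continuous in the product topology.

Write $d=d_s$, identify $S_s\setminus *$ with $\mathbb R^d$, and let $B_r$ be the closed $r$-ball. Triangulate $K$ so finely that every simplex meeting $f_s^{-1}(B_2)$ is mapped into $B_3$ with image of diameter $<1/4$. On the union of these simplices let $g$ be the linear interpolation of the values of $f_s$ at vertices; then $|g-f_s|\le1/4$. Let $\lambda=\max(0,\min(1,2-|f_s|))$, which is $1$ on $f_s^{-1}(B_1)$ and $0$ outside $f_s^{-1}(\operatorname{int}B_2)$. The homotopy $f_s+t\lambda(g-f_s)$ on $f_s^{-1}(B_2)$, constant elsewhere, is continuous and keeps $f_s^{-1}(*)$ at $*$. Let it end at $f_s'$.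

If $y\in B_{1/2}$ and $f_s'(c)=y$, then $c\in f_s^{-1}(B_2)$ and $|f_s(c)|\le3/4$, so $\lambda(c)=1$ and $g(c)=y$. The image of $g$ lies in finitely many affine simplices of dimension $<n\le d$. So some $y\in B_{1/2}$ is missed by $f_s'$, and $S_s\setminus y\cong\mathbb R^d$ contracts to $*$ relative to $*$. $\square$

**Infinite products.** For $f_i:C\to\Omega X^{\ge i}$ let $\prod_if_i:C\to\Omega X$ send $c$ to the loop that traverses $f_i(c)$ on $[1-2^{-i+1},1-2^{-i}]$. Continuity and homotopy invariance are as in Section 1: on $C\times[1-2^{-i+1},1]$ the adjoint takes values in $X^{\ge i}$. Directly from the definition,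
$$\prod_{i\ge1}f_i=f_1\cdot\prod_{i\ge2}f_i,\qquad p_j\Big(\prod_i f_i\Big)=p_jf_1\cdots p_jf_j,\qquad v_*\Big(\prod_i\tilde\varphi_i\Big)=\prod_i v_{i*}\tilde\varphi_i,\tag{2}$$
the last for $v:V\to X$ as above and $\tilde\varphi_i\in[C,\Omega V_i]$ (the product in $V$ is taken by blocks). For $C=S^{q-1}$, $q\ge2$, we write $\sum$. Computing addition with the co-$H$-structure of $S^{q-1}$ shows $\sum(x_i+y_i)=\sum x_i+\sum y_i$.

The next lemma says that every element is an infinite product of pieces, each a difference of consecutive tails.

**Lemma 4.** Let $\varphi\in[C,\Omega X]$, $\varphi^{>0}=\varphi$, $\varphi^{>i}=p_{>i}\varphi$, and $x_i=\varphi^{>i-1}(\varphi^{>i})^{-1}\in[C,\Omega X^{\ge i}]$. Then $\varphi=\prod_ix_i$.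

*Proof.* Let $f$ represent $\varphi$, $f_0=f$, $f_i=p_{>i}f$, and $\xi_i=f_{i-1}*f_i^{-1}$. There are pointed homotopies $h_i:f_{i-1}\simeq\xi_i*f_i$ in $\Omega X^{\ge i}$. Start with $f_0$ on $[0,1]$. During the time interval $[1-2^{-i+1},1-2^{-i}]$ perform $h_i$ on the loop-parameter interval $[1-2^{-i+1},1]$, which at that moment carries $f_{i-1}$. Afterwards this interval carries $\xi_i$ on its first half $[1-2^{-i+1},1-2^{-i}]$ and $f_i$ on its second half, ready for the next step. At time $1$ put $\prod\xi_i$. Continuity at time $1$: on loop parameters $\le1-2^{-i}$ the homotopy is constant after time $1-2^{-i}$, which settles parameters $<1$. After time $1-2^{-i+1}$ everything on the parameter interval $[1-2^{-i+1},1]$ lies in $X^{\ge i}$, which settles parameter $1$. $\square$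

**Example 3.** In $\mathbb H_2$ let $g_i=\sum_{j\ge i}\iota_j$ and $\varphi=g_1\circ\eta$. Then $\varphi^{>i-1}=g_i\circ\eta=(\iota_i+g_{i+1})\circ\eta=\eta_i+g_{i+1}\circ\eta+[\iota_i,g_{i+1}]$, so $x_i=\eta_i+[\iota_i,g_{i+1}]$ and $(\sum\iota_i)\circ\eta=\sum_i\eta_i+\sum_i[\iota_i,g_{i+1}]$. The last sum is the difference noticed in Example 1. Its coordinates are all zero, and each of its terms is a Whitehead product of $S_i$ with the tail $X^{>i}$.

This last feature is general, by the following splitting. For simply connected CW complexes $A,B$ let $w:\Sigma\Omega A\wedge\Omega B\to A\vee B$ be the generalized Whitehead product of the evaluation maps. It is natural and is, up to equivalence, the homotopy fiber of $A\vee B\to A\times B$ (Ganea; Gray).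

**Lemma 5.** Let $G=\Sigma\Omega A\wedge\Omega B$.

(a) $\Omega w$ is injective on homology with field coefficients.

(b) For every CW complex $C$, $w_*$ maps $[C,\Omega G]$ bijectively onto the kernel of $[C,\Omega(A\vee B)]\to[C,\Omega A]\times[C,\Omega B]$.

*Proof.* The map $(a,b)\mapsto a\cdot b$ is a homotopy section of $\Omega(A\vee B)\to\Omega A\times\Omega B$. Hence the long exact homotopy sequence splits, and $(a,f,b)\mapsto a\cdot\Omega w(f)\cdot b$ induces isomorphisms on homotopy groups from $\Omega A\times\Omega G\times\Omega B$ to $\Omega(A\vee B)$. Both are connected, so it is an equivalence. By Künneth its restriction $y\mapsto1\otimes y\otimes1$ to the middle factor is injective in homology. This is (a). For (b), exactness gives surjectivity onto the kernel. The kernel of $w_*$ is the image of $[C,\Omega^2(A\times B)]$, and this image is trivial because, by the looped section, $[C,\Omega^2(A\vee B)]\to[C,\Omega^2(A\times B)]$ is onto. $\square$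

*Application to earrings.* Take $A=S_i$ and $B=|\mathrm{Sing}\,X^{>i}|$, simply connected by Lemma 3. The map $A\vee B\to S_i\vee X^{>i}=X^{\ge i}$ is a weak equivalence. To see this, let $N$ be an open neighborhood of $*$ in $S_i$ with a pointed contraction. The sets $N\cup X^{>i}$ and $S_i\setminus *$ form an open cover of the target. Over the first, source and target deform to $B$ and $X^{>i}$, and $B\to X^{>i}$ is a weak equivalence; over the second and over the intersection $N\setminus *$ the map is the identity. A map that restricts to weak equivalences over all finite intersections of an open cover of the target is a weak equivalence (tom Dieck, *Algebraic Topology*, §6.7). Write $G_i=\Sigma\Omega S_i\wedge\Omega X^{>i}$ (CW model), $w_i:G_i\to X^{\ge i}$, and $w_{i,m}:G_{i,m}\to X_{[i,m]}$ for the same construction on $S_i\vee X_{(i,m]}$.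

Let $x_i$ be as in Lemma 4 and suppose $p_i\varphi=1$ for all $i$. Then $p_ix_i=p_i\varphi=1$ (the tail $\varphi^{>i}$ has trivial $i$-th coordinate) and $p_{>i}x_i=\varphi^{>i}(\varphi^{>i})^{-1}=1$. So Lemma 5(b) gives
$$p_i\varphi=1\ \text{ for all } i\quad\Longrightarrow\quad \varphi=\prod_ix_i,\qquad x_i=w_{i*}\psi_i,\qquad\psi_i\in[C,\Omega G_i].\tag{3}$$

**Example 4 ($H_{n+1}(\mathbb H_n)=0$ for $n\ge3$).** Here the first guess is right. $X=\mathbb H_n$ is $(n-1)$-connected by Lemma 3, so $\pi_{n+1}(X)\to H_{n+1}(X)$ is onto, a classical fact. Let $\alpha\in\pi_{n+1}(X)$. As $\pi_{n+1}(S^n)=\mathbb Z/2$ is generated by a class $\eta$, $p_i\alpha=c_i\eta$ with $c_i\in\{0,1\}$. Put $g=\sum c_i\iota_i\in\pi_n(X)$. Then $\alpha'=\alpha-g\circ\eta$ has all coordinates zero, so $\alpha'=\sum w_i\circ\psi_i$ with $\psi_i\in\pi_{n+1}(G_i)$. The complex $G_i$ is $(2n-2)$-connected and $n+1\le2n-2$, so $\psi_i=0$ and $\alpha=g\circ\eta$. This factors through $S^n$ and is zero in $H_{n+1}$.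

## 4. Finitely many models for infinitely many coordinates

Example 4 absorbed infinitely many coordinates into a single map $g$ from one sphere. In general one tries: $\pi_q(S^d)$ is finitely generated, so $p_i\alpha=\sum_jc_{ij}\beta_j$ with finitely many $\beta_j$; put $g_j=\sum_ic_{ij}\iota_i$ and compare $\alpha$ with $\sum_jg_j\circ\beta_j$. This breaks at one point: the $i$-th coordinate of $g_j\circ\beta_j$ is $(c_{ij}\iota)\circ\beta_j$, which need not be $c_{ij}\beta_j$. For $\alpha=\sum_i i\,\eta_i$ in $\mathbb H_2$ we would need $(c_i\iota)\circ\eta=c_i^2\eta=i\,\eta$. The cure is to use four maps: $i=c_{i1}^2+\dots+c_{i4}^2$, and $\sum_{j=1}^4(\sum_ic_{ij}\iota_i)\circ\eta$ has the same coordinates as $\alpha$.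

For $c\in\mathbb Z$ let $D_c=\Omega(c\,\iota_d):\Omega S^d\to\Omega S^d$, $d\ge2$. It induces group endomorphisms of $[C,\Omega S^d]$, natural in $C$, with $D_0$ trivial and $D_1=\mathrm{id}$. On $\pi_q(S^d)\otimes\mathbb Q$ it acts by $c$ if $q=d$, and by $c^2$ if $d$ is even and $q=2d-1$ (there $[\iota,\iota]$ is a rational generator). Otherwise this group is $0$.

**Lemma 6.** (a) Let $A$ be a finitely generated abelian group with endomorphisms $D_c$ $(c\in\mathbb Z)$, $D_0=0$, $D_1=1$, such that for some fixed $\varepsilon\in\{1,2\}$ each $D_c$ acts on $A\otimes\mathbb Q$ as $c^\varepsilon$ (no condition if $A\otimes\mathbb Q=0$). Then there is a finite list $\gamma_1,\dots,\gamma_s\in A$ such that every $a\in A$ is $\sum_jD_{c_j}\gamma_j$ for some $c_j\in\mathbb Z$.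

(b) For a finite connected complex $C$ there is a finite list $\gamma_1,\dots,\gamma_s\in\Gamma=[C,\Omega S^d]$ such that every $\varphi\in\Gamma$ is $\prod_{j=1}^sD_{c_j}\gamma_j$ for some $c_j\in\mathbb Z$.

*Proof.* (a) Let $T$ be the finite torsion subgroup and let $a_1,\dots,a_r$ lift a basis of $A/T$. On $A/T\subset A\otimes\mathbb Q$ we have $D_c=c^\varepsilon$. Every integer is $\pm$ a sum of four squares, so four copies of each $a_l$ and four copies of each $-a_l$ produce every element modulo $T$ (for $\varepsilon=1$ one copy is enough; use $c=0$ on the rest). The remaining error lies in $T$. Add all elements of $T$ to the list, and use $c=1$ on the one needed and $c=0$ on the others.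

(b) Contracting a maximal tree, assume $C$ has one $0$-cell. Let $\Gamma_j=\ker(\Gamma\to[C^{(j)},\Omega S^d])$. Then $\Gamma_0=\Gamma$, $\Gamma_{\dim C}=1$, and all $\Gamma_j$ are $D$-stable. Restriction embeds $\Gamma_j/\Gamma_{j+1}$ $D$-equivariantly in $\ker([C^{(j+1)},\Omega S^d]\to[C^{(j)},\Omega S^d])$, which is a $D$-equivariant quotient of $[C^{(j+1)}/C^{(j)},\Omega S^d]=\bigoplus_{\text{cells}}\pi_{j+2}(S^d)$. The latter is finitely generated abelian, and $D_c$ acts on it rationally as $c^\varepsilon$ with one $\varepsilon$, or it is rationally zero. The same holds for quotients and subgroups, so (a) applies to $\Gamma_j/\Gamma_{j+1}$. Lift each list to $\Gamma_j$. Given $\varphi\in\Gamma$, write it modulo $\Gamma_1$ by the list for $j=0$, multiply by the inverse of that product to land in $\Gamma_1$, and continue for $j=1,\dots,\dim C-1$. $\square$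

## 5. Maps of suspensions into an earring factor through finite wedges

**Proposition A.** Let $X$ be an earring and $C$ a finite connected complex. Every map $\Sigma C\to X$ factors up to homotopy through a finite wedge of spheres of dimension $\ge2$.

Call $\varphi\in[C,\Omega X]$ *factorable* if $\varphi=g_*\varphi'$ with $g:Y\to X$ and $Y$ a finite wedge of spheres of dimension $\ge2$ (or a point). Inverses of factorable elements are factorable, and so are products: use $Y\vee Y'$. After the coordinates are removed by Lemma 6, (3) leads to maps into $G_i$. The next lemma replaces $G_i$ by spheres of larger dimension.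

**Lemma 7.** Suppose Proposition A holds for $X^{>i}$ and complexes of dimension $\le\dim C+1-d_i$. Then every map $\Sigma C\to G_i$ factors up to homotopy through a finite wedge $V_i$ of spheres with dimensions in $[d_i+1,\dim C+1]$ (a point if this range is empty).

*Proof.* By James, $\Sigma\Omega S^{d}\simeq\bigvee_{j\ge1}S^{j(d-1)+1}$. So $G_i\simeq\bigvee_j\Sigma^{j(d_i-1)+1}M$ with $M$ a CW model of the connected space $\Omega X^{>i}$ with one $0$-cell. Cells other than the base point have dimension $j(d_i-1)+1+e$, with $e\ge1$ the dimension of a cell of $M$. If such a cell has dimension $\le\dim C+1$, then $e\le\dim C-j(d_i-1)\le\dim C+1-d_i$. By cellular approximation and compactness $\Sigma C$ lands in $\bigvee_{j\le j_0}\Sigma^{j(d_i-1)+1}E$, where $E\subset M$ is a finite connected subcomplex that either is a point, and then we are done, or has dimension $\le\dim C+1-d_i$.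

By hypothesis the map $\Sigma E\to X^{>i}$ factors through a finite wedge $Y$ of spheres of dimension $\ge 2$, so $E\to\Omega X^{>i}$ factors through $\Omega Y$. By James, $\Sigma\Omega Y$ is a wedge of spheres of dimension $\ge2$, so $\bigvee_j\Sigma^{j(d_i-1)+1}\Omega Y$ is a wedge of spheres of dimension $\ge d_i+1$. By cellular approximation and compactness, the map from $\Sigma C$ into it goes into a finite subwedge of spheres of dimension $\le\dim C+1$. $\square$

*Proof of Proposition A.* Let $W(N,n)$ be the statement for $\dim C\le N$ and all $d_s\ge n$. Induct on $N$; for $N=0$, $C$ is a point. For fixed $N\ge1$ use downward induction on $n$. If $n\ge N+2$, then $\dim\Sigma C<n$ and Lemma 3 applies. Assume $W(N-1,\cdot)$ and $W(N,n+1)$, let all $d_s\ge n$, $\dim C\le N$, and $\varphi\in[C,\Omega X]$.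

**Step 1.** *Make all coordinates trivial.* For each $d$ with $n\le d\le N+1$ take the list $\gamma^d_j\in[C,\Omega S^d]$ of Lemma 6(b). For $d_i=d$ write $p_i\varphi=\prod_jD_{c_{ij}}\gamma^d_j$; for $d_i>N+1$, $p_i\varphi=1$. Let $g^d_j=\sum_{i:\,d_i=d}c_{ij}\iota_i\in\pi_d(X)$, an infinite sum. Then
$$\Phi=\prod_d\prod_j (g^d_j)_*\gamma^d_j$$
is a finite product of factorable elements, hence factorable. By (2), $p_ig^d_j$ is $c_{ij}\iota_i$ if $d=d_i$ and $0$ otherwise. So $p_i\Phi=\prod_jD_{c_{ij}}\gamma^{d_i}_j=p_i\varphi$, and $\varphi'=\Phi^{-1}\varphi$ has $p_i\varphi'=1$ for all $i$.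

**Step 2.** *Raise the dimensions.* By (3), $\varphi'=\prod_iw_{i*}\psi_i$. Since $\dim C+1-d_i\le N-1$, Lemma 7 applies by $W(N-1,\cdot)$: $w_{i*}\psi_i=v_{i*}\tilde\varphi_i$ with $v_i:V_i\to G_i\to X^{\ge i}$, $\tilde\varphi_i\in[C,\Omega V_i]$, and $V_i$ a finite wedge of spheres of dimension $\ge d_i+1\ge n+1$. By (2), $\varphi'=v_*\tilde\varphi$ with $\tilde\varphi=\prod\tilde\varphi_i\in[C,\Omega V]$, where $V=\widetilde\bigvee V_i$ is an earring with dimensions $\ge n+1$. By $W(N,n+1)$, $\tilde\varphi$ is factorable. Hence so are $\varphi'$ and $\varphi=\Phi\varphi'$. $\square$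

**Corollary 8.** For an earring $X$ and coefficients $\mathbb Z$, $\mathbb F_p$ or $\mathbb Q$, the algebra $H_*(\Omega X)$ is generated by spherical classes.

*Proof.* Since $\Omega X$ is connected, every class is carried by a map $C\to\Omega X$ with $C$ a finite connected complex. This map factors up to homotopy through $\Omega Y$ with $Y$ as in Proposition A, and $H_*(\Omega Y)$ is generated by spherical classes. $\square$

## 6. Loop space homology is detected on finite stages

Let $\rho_m:H_*(\Omega X;k)\to T_m:=H_*(\Omega X_m;k)$. The target is a tensor algebra of finite type. Clearly $\ker\rho_{m+1}\subset\ker\rho_m$. So if $F$ is a finite-dimensional subspace with $F\cap\bigcap_m\ker\rho_m=0$, the decreasing spaces $F\cap\ker\rho_m$ stabilize at $0$, and $\rho_m|_F$ is injective for all large $m$.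

* $I(q)$: for every earring $X$ and $\alpha\in\pi_q(X)$, if $\rho_mh(\alpha)=0$ for all $m$, then $h(\alpha)=0$ in $H_{q-1}(\Omega X;k)$.
* $J(d)$: for every earring $X$, $\bigcap_m\ker(\rho_m|H_d(\Omega X;k))=0$.

**Proposition B.** $I(q)$ and $J(d)$ hold for all $q\ge2$, $d\ge0$.

$J(0)$ is clear, since $H_0=k$. We show (i) that $J(d)$ for all $d\le q-2$ implies $I(q)$, and (ii) that $I(q)$ for all $2\le q\le d+1$ implies $J(d)$, for $d\ge1$. This gives $J(0),I(2),J(1),I(3),\dots$ in turn.

### 6.1. Spherical classes: $J(\le q-2)\Rightarrow I(q)$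

Fix $q$. Use downward induction on $n$, a lower bound for the dimensions of the spheres of $X$; for $n>q$, $\pi_q(X)=0$ by Lemma 3. Let $\rho_mh(\alpha)=0$ for all $m$ and $a_i=p_i\alpha$.

**Step 1.** *Remove the coordinates without changing $h(\alpha)$.* Let $\mathcal B_r=\ker(h:\pi_q(S^r)\to H_{q-1}(\Omega S^r;k))$. It is finitely generated, and $D$-stable because $h((c\iota)\circ\beta)=(\Omega(c\iota))_*h(\beta)$. Since $p_i$ factors through $X_i$, $a_i\in\mathcal B_{d_i}$. By Lemma 6(a) there are finitely many $\beta_{rj}\in\mathcal B_r$ and integers $c_{ij}$ with $a_i=\sum_j(c_{ij}\iota)\circ\beta_{d_i,j}$; only $r\le q$ matters. Put $g_{rj}=\sum_{d_i=r}c_{ij}\iota_i\in\pi_r(X)$ and $\alpha'=\sum_{r,j}g_{rj}\circ\beta_{rj}$, a finite sum. Then $h(\alpha')=\sum(\Omega g_{rj})_*h(\beta_{rj})=0$ and $p_i\alpha'=a_i$. Replacing $\alpha$ by $\alpha-\alpha'$ we may assume $p_i\alpha=0$ for all $i$. By (3), $\alpha=\sum_ix_i$ with $x_i=p_{\ge i}\alpha-p_{>i}\alpha=w_i\circ\psi_i$, $\psi_i\in\pi_q(G_i)$.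

**Step 2.** *Show $h(\psi_i)=0$ for each $i$.* The image of $h(x_i)$ in $H_{q-1}(\Omega X_{[i,m]};k)$ vanishes for all $m$: the maps $X\to X_{[i,m]}$ and $X\to X_{(i,m]}$ factor through $X_m$, and $\rho_mh(\alpha)=0$. By naturality of $w$ this image is the image under $\Omega w_{i,m}$ of the image of $h(\psi_i)$ in $H_{q-1}(\Omega G_{i,m};k)$. By Lemma 5(a), $h(\psi_i)$ maps to $0$ in $H_{q-1}(\Omega G_{i,m};k)$ for all $m$.

By Bott–Samelson and Künneth, $H_*(\Omega G_i;k)=T(\tilde H_*(\Omega S_i)\otimes\tilde H_*(\Omega X^{>i}))$, naturally in $X^{>i}$. In degree $q-1$ only $H_t(\Omega X^{>i})$ with $t\le q-2$ occurs, because the factor from $\Omega S_i$ has positive degree. A nonzero element of degree $q-1$ involves only a finite-dimensional subspace $P\subset\tilde H_{\le q-2}(\Omega X^{>i};k)$. By $J(\le q-2)$ for the earring $X^{>i}$, $P$ injects into $\tilde H_*(\Omega X_{(i,m]};k)$ for large $m$, so $T(\tilde H_*(\Omega S_i)\otimes P)$ injects into $H_*(\Omega G_{i,m};k)$ and the element stays nonzero. Hence $h(\psi_i)=0$.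

**Step 3.** *Raise the dimensions, keeping the vanishing.* In a CW model of the connected space $\Omega G_i$ with one $0$-cell, choose a finite connected subcomplex $E_i$ of dimension $\le q$ that contains a cellular image of $S^{q-1}$ adjoint to $\psi_i$ and the cells of a cellular $q$-chain (over $k$) bounding the image of its fundamental cycle. So the adjoint of $\psi_i$ factors as $S^{q-1}\to E_i\to\Omega G_i$, and the fundamental class becomes $0$ in $H_{q-1}(E_i;k)$. By Proposition A and Lemma 7, $\Sigma E_i\to G_i$ factors through a finite wedge $V_i$ of spheres of dimension $\ge d_i+1\ge n+1$. Thus $\psi_i$ is the image of some $\tilde b_i\in\pi_q(V_i)$ whose adjoint factors as $S^{q-1}\to E_i\to\Omega V_i$, so $h(\tilde b_i)=0$.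

With $v_i:V_i\to G_i\to X^{\ge i}$ and $V=\widetilde\bigvee V_i$ we get $\alpha=v\circ\tilde\alpha$, $\tilde\alpha=\sum\tilde b_i$. The image of $h(\tilde\alpha)$ at the stage $V_1\vee\dots\vee V_m$ is $\sum_{i\le m}h(\tilde b_i)=0$. Stages of $V$ given by single spheres are retracts of block stages, so $h(\tilde\alpha)$ vanishes there too. By induction for $V$ (dimensions $\ge n+1$), $h(\tilde\alpha)=0$. So $h(\alpha)=(\Omega v)_*h(\tilde\alpha)=0$.

### 6.2. Spherical classes and their $p$-th powers: detection of $Q$

Now let $R=H_*(\Omega X;k)$, and let $\mathcal L=\mathcal L(X)\subset R$ be the $k$-span of the spherical classes, all of positive degree. It is closed under commutators, consists of primitives and generates $R$. For $k=\mathbb F_p$ every homogeneous element of $\mathcal L$ is spherical, by additivity. For $k=\mathbb Q$ it is a rational multiple of a spherical class.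

We want to write $R$ in a basis of ordered monomials and compare with $T_m$. Over $\mathbb F_p$ the space $\mathcal L$ is too small a supply of letters if exponents are to stay below $p$: in $H_*(\Omega S^{r+1};\mathbb F_p)=\mathbb F_p[\iota]$, $r$ even, $\mathcal L$ is spanned by $\iota$, but the primitives include $\iota^{p},\iota^{p^2},\dots$. So we add $p$-th powers and must prove that the enlarged space is still detected on finite stages. One nuisance: on $S^2$ with $p=2$, $h(\eta)=\iota^2$, since $2\eta=\pm[\iota,\iota]$ and $h([\iota,\iota])=\pm2\iota^2$ integrally. So $\iota^2$ is both a square and spherical, and representations are not unique unless we are careful.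

**Case $k=\mathbb F_p$.** Let $\xi(x)=x^p$, defined on homogeneous elements of positive even degree if $p$ is odd, and of any positive degree if $p=2$. Let $N_j$ be the span of the $\xi^i(\ell)$ with $\ell\in\mathcal L$ homogeneous and $0\le i\le j$, where defined; $N_{-1}=0$; $Q=\bigcup N_j$. If $x$ is primitive, so is $x^p$ where $\xi$ is defined, since $x\otimes1$ and $1\otimes x$ commute. So $Q$ consists of primitives. The following facts (4)–(6) hold for every simply connected space, in particular for $X$ and $X_m$.

$$[Q,Q]\subset\mathcal L.\tag{4}$$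
Where $\xi$ is defined, $\mathrm{ad}(x)$ is the difference of the commuting operators of left and right multiplication by $x$, so $\mathrm{ad}(x^p)=\mathrm{ad}(x)^p$. Hence $[\xi^ix,y]=\mathrm{ad}(x)^{p^i}y\in\mathcal L$ for $x,y\in\mathcal L$. For $i,j\ge1$, $[\xi^jy,\xi^ix]=\mathrm{ad}(y)^{p^j-1}[y,\xi^ix]\in\mathcal L$.

$$\xi^j\Big(\sum_tc_t\ell_t\Big)\equiv\sum_tc_t\,\xi^j(\ell_t)\bmod N_{j-1}\qquad(\ell_t\in\mathcal L\text{ of equal degree},\ c_t\in\mathbb F_p).\tag{5}$$
By Jacobson's formula, for homogeneous $u,v\in Q$ of equal degree, $\xi(u+v)-\xi(u)-\xi(v)$ is a sum of iterated commutators in $u,v$ of length $p$, hence in $\mathcal L$ by (4). Also $\xi(cu)=c^p\xi(u)=c\,\xi(u)$. So $\xi$ is additive on $Q$ modulo $\mathcal L$, and $\xi(N_j)\subset N_{j+1}$ on homogeneous elements where defined. Now (5) is an equality for $j=0$. If $\xi^j(\sum c_t\ell_t)=\sum c_t\xi^j(\ell_t)+u$ with $u\in N_{j-1}$, apply $\xi$: the result is $\sum c_t\xi^{j+1}(\ell_t)+\xi(u)$ modulo $\mathcal L$, and $\xi(u)\in N_j$, $\mathcal L\subset N_j$.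

$$\text{Every homogeneous }y\in N_j\text{ is }\sum_{i\le j}\xi^i(\ell_i)\text{ with }\ell_i\in\mathcal L\text{ homogeneous}.\tag{6}$$
Indeed $y=\sum_tc_t\xi^j(\ell_t)$ modulo $N_{j-1}$ with $\ell_t$ of degree $\deg y/p^j$. Put $\ell_j=\sum c_t\ell_t$; by (5), $y-\xi^j(\ell_j)\in N_{j-1}$. Induct on $j$.

**Definition.** Let $p=2$. An odd $v$ is *special* if some $\beta\in\pi_{2v+1}(S^{v+1})$ has $h(\beta)=\iota^2$ in $H_{2v}(\Omega S^{v+1};\mathbb F_2)$.

For example $v=1$ is special, by $\eta$. If $v$ is special and $\ell=h(\alpha)\in\mathcal L_v$, then $\xi(\ell)=\ell^2=(\Omega\alpha)_*(\iota^2)=h(\alpha\circ\beta)\in\mathcal L$. It follows that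
$$\text{for }p=2\text{ one can choose }\ell_i=0\text{ in (6) whenever }i\ge1\text{ and }\deg\ell_i\text{ is special}.\tag{7}$$
Let $\deg y=2^av$ with $v$ odd. Then $\deg\ell_i=2^{a-i}v$, so only $i=a\ge1$ is concerned. If $v$ is special, $\xi^a(\ell_a)=\xi^{a-1}(\ell_a^2)\in\xi^{a-1}(\mathcal L)$, so $y\in N_{a-1}$. Apply (6) with $j=a-1$.

**Lemma 9.** In $T_m$ let $\lambda_i\in\mathcal L(X_m)$ be homogeneous with $\sum_i\xi^i(\lambda_i)=0$, a finite homogeneous relation. If $p=2$, assume $\lambda_i=0$ whenever $i\ge1$ and $\deg\lambda_i$ is special. Then all $\lambda_i=0$.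

*Proof.* By Hilton–Milnor, with $b:S^{|b|+1}\to X_m$ running through the basic products, the ordered weak product $\prod_b\Omega S^{|b|+1}\to\Omega X_m$ of the maps $\Omega b$ is a weak equivalence. So, writing $b$ also for the spherical class of degree $|b|$, $T_m$ has as basis the ordered monomials $b_1^{s_1}b_2^{s_2}\cdots$, and $\pi_q(X_m)=\bigoplus_bb\circ\pi_q(S^{|b|+1})$.

*A basis of $\mathcal L(X_m)$.* Spherical classes in $H_*(\Omega S^{r+1};\mathbb Z)=\mathbb Z[\iota]$ are primitive. For $r$ even, $\iota^s$ has reduced coproduct $\sum_{0<j<s}\binom sj\iota^j\otimes\iota^{s-j}$, nonzero for $s\ge2$, so primitives are multiples of $\iota$. For $r$ odd, $\iota^2$ is primitive, $\iota^{2t}$ with $t\ge2$ is not (its coproduct has binomial coefficients in $\iota^2$), and the coproduct of $\iota^{2t+1}$, $t\ge1$, contains $\iota\otimes\iota^{2t}$; so primitives are multiples of $\iota$ or $\iota^2$. For $r$ odd the Whitehead square gives $\pm2\iota^2$, so $\iota^2$ is spherical mod $p$ for $p$ odd, and for $p=2$ exactly if $r$ is special. Therefore $\mathcal L(X_m)$ has basis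
$$\mathcal E=\{b\}\cup\{b^2:\ |b|\text{ odd, and }p\text{ odd or }|b|\text{ special}\}.$$
By (5) and induction on $j$, $N_j(X_m)$ is spanned by the $\xi^i(\epsilon)$ with $\epsilon\in\mathcal E$, $i\le j$. These are basis monomials $b^{p^i}$ or $b^{2p^i}$.

*Comparison.* Suppose not all $\lambda_i$ vanish, and let $J$ be maximal with $\lambda_J\ne0$. If $J=0$ the relation reads $\lambda_0=0$; so $J\ge1$. Write $\lambda_J=\sum c_t\epsilon_t$ with distinct $\epsilon_t\in\mathcal E$ of equal degree. As $\xi^J(\lambda_J)=-\sum_{i<J}\xi^i(\lambda_i)$, (5) gives $\sum c_t\xi^J(\epsilon_t)\in N_{J-1}(X_m)$. The $\xi^J(\epsilon_t)$ are distinct basis monomials. None is of the form $\xi^i(\epsilon)$ with $i<J$, $\epsilon\in\mathcal E$. For $\epsilon_t=b^2$: $b^{2p^J}$ is not $b^{p^i}$ or $b^{2p^i}$ with $i<J$. For $\epsilon_t=b$: the only possible coincidence is $p=2$ and $b^{2^J}=(b^2)^{2^{J-1}}$ with $b^2\in\mathcal E$, that is, $|b|=\deg\lambda_J$ special, which is excluded. So all $c_t=0$, a contradiction. $\square$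

*Detection of $Q$.* Assume $I(q)$ for $2\le q\le d+1$. Let $y\in Q$ have degree $e\le d$ with $\rho_m(y)=0$ for all $m$. Write $y=\sum\xi^i(\ell_i)$ as in (6), (7). By Lemma 9 applied to $\lambda_i=\rho_m(\ell_i)$, we get $\rho_m(\ell_i)=0$ for all $m$ and $i$. The $\ell_i$ are spherical of degree $\le d$, so $I(\le d+1)$ gives $\ell_i=0$, and $y=0$. Hence
$$Q_e\cap\bigcap_m\ker\rho_m=0\qquad(e\le d).\tag{8}$$

**Case $k=\mathbb Q$.** Put $Q=\mathcal L$. Then (8) is immediate from $I(\le d+1)$.

### 6.3. Ordered monomials: $I(\le d+1)\Rightarrow J(d)$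

Choose an ordered homogeneous basis of $Q$. Call an ordered monomial in it *admissible* if all exponents are $<p$ when $\operatorname{char}k=p$, and exponents of odd degree elements are $\le1$ when $\operatorname{char}k\ne2$.

**Step 1.** *Admissible monomials span $R$.* Since $\mathcal L\subset Q$ generates $R$, words in the basis elements span $R$. As $[Q,Q]\subset Q$, two neighboring letters may be interchanged up to sign modulo shorter words, so every word reduces to an ordered one modulo shorter words. We have $q^p=\xi(q)\in Q$ where $\xi$ is defined, and $q^2=\frac12[q,q]\in Q$ for $q$ of odd degree if $\operatorname{char}k\ne2$. So an ordered non-admissible monomial is a combination of shorter words. Induct on word length.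

**Step 2.** *Admissible monomials in independent primitives are independent.* This is the next lemma.

**Lemma 10.** In a connected graded Hopf algebra $T$ over $k$, admissible ordered monomials in linearly independent homogeneous positive-degree primitives $q_1,\dots,q_r$ are linearly independent.

*Proof.* Suppose not, and take $N$ minimal such that there is a nontrivial homogeneous relation $\sum c_Iq^I=0$ with $\max\{|I|:c_I\ne0\}=N$, where $|I|$ is the length. Then $N\ge2$, because the $q_s$ are independent and have positive degree. Admissible monomials of length $<N$ are independent, so the $q^J\otimes q^K$ with $0<|J|,|K|<N$ are independent. The elements $q_s\otimes1$ and $1\otimes q_s$ commute unless $\operatorname{char}k\ne2$ and $q_s$ is odd, in which case $i_s\le1$. So the reduced coproduct of the relation is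
$$\sum_Ic_I\sum_{J+K=I;\ J,K\ne0}\pm\prod_s\binom{i_s}{j_s}\,q^J\otimes q^K=0.$$
Given $J,K$, only $I=J+K$ contributes to $q^J\otimes q^K$. For $|I|\ge2$ take $J$ to be a single $q_s$ with $i_s\ge1$. The coefficient $\pm i_sc_I$ vanishes, and $i_s\ne0$ in $k$ by admissibility, so $c_I=0$. Only length $1$ remains, contradicting $N\ge2$. $\square$

**Step 3.** *Compare with a finite stage.* Let $0\ne x\in R_d$ be written as a combination of admissible monomials with nonzero coefficients. They involve finitely many basis elements, spanning a finite-dimensional $F\subset Q_{\le d}$. By (8), $\rho_m|_F$ is injective for some $m$. The images of these basis elements are linearly independent primitives of $T_m$, so by Lemma 10 $\rho_m(x)\ne0$. This proves $J(d)$ and Proposition B. $\square$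

## 7. The bar spectral sequence and surjectivity of the Hurewicz map

Let $X$ be an earring, $R=H_*(\Omega X;\mathbb Z)$, and $\bar R$ its positive-degree part.

**Step 1.** *$R$ is torsion-free.* By Corollary 8, $H_d(\Omega X;\mathbb Z)\to H_d(\Omega X;\mathbb F_p)$ is onto for all $d,p$, since spherical classes and their products lift. By universal coefficients $\operatorname{Tor}(H_{d-1}(\Omega X;\mathbb Z),\mathbb F_p)=0$. So $R$ is torsion-free and $R\otimes k=H_*(\Omega X;k)$.

**Step 2.** *$R\otimes k$ has no higher $\operatorname{Tor}$.*

**Lemma 11.** $\operatorname{Tor}^{R\otimes k}_s(k,k)=0$ for $s\ge2$.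

*Proof.* $R\otimes k$ is the directed union of subalgebras $B$ generated by finitely many spherical classes. Each $B$ is a sub-Hopf algebra of finite type, and $\operatorname{Tor}$ commutes with directed unions, since bar complexes do. Fix an internal degree $t$. By Proposition B choose $m$ with $\rho_m$ injective on the finite-dimensional space $B_{\le t}$. Then $B'=\rho_m(B)\subset T_m$ is a sub-Hopf algebra (generated by primitives), and $\operatorname{Tor}^B_s(k,k)_t=\operatorname{Tor}^{B'}_s(k,k)_t$, because the bar complexes in internal degree $t$ involve only degrees $\le t$. By Milnor–Moore (*On the structure of Hopf algebras*, Thm 4.4), $T_m$ is a free left $B'$-module. As $T_m=T(U)$ is a tensor algebra, $0\to T_m\otimes U\to T_m\to k\to0$ is exact, and it is a $B'$-free resolution of $k$ of length $1$. $\square$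

**Step 3.** *The integral bar complex.* Let $\mathfrak B$ be the reduced bar complex of $R$, $\mathfrak B_s=\bar R^{\otimes s}$. It is torsion-free, and $\mathfrak B\otimes k$ is the reduced bar complex of $R\otimes k$. From $0\to\mathfrak B\xrightarrow{p}\mathfrak B\to\mathfrak B\otimes\mathbb F_p\to0$, the kernel of multiplication by $p$ on $H_s(\mathfrak B)$ is a quotient of $H_{s+1}(\mathfrak B\otimes\mathbb F_p)$, which is $0$ for $s\ge1$ by Lemma 11. So $H_s(\mathfrak B)$ is torsion-free for $s\ge1$. For $s\ge2$ also $H_s(\mathfrak B)\otimes\mathbb Q=0$ by Lemma 11, so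
$$H_s(\mathfrak B)=0\ (s\ge2),\qquad H_1(\mathfrak B)=\bar R/\bar R^2=:\mathcal QR\ \text{ is torsion-free}.$$

**Step 4.** *From $R$ to $H_*(X)$.* Let $\mathcal G$ be a topological group model of $\Omega X$: the realization of the Kan loop group of the reduced subcomplex of $\mathrm{Sing}\,X$ of simplices with all vertices at $*$. This subcomplex is weakly equivalent to $\mathrm{Sing}\,X$, as $X$ is path connected. So $B\mathcal G$ is weakly equivalent to $X$, and $\mathcal G$ to $\Omega X$, compatibly with products up to homotopy. The bar filtration of $B\mathcal G$ has first stage $F_1=\Sigma\mathcal G$ and quotients $F_s/F_{s-1}=\Sigma^s\mathcal G^{\wedge s}$. As $R$ is torsion-free, Künneth identifies the $E^1$-term of the resulting (Rothenberg–Steenrod) spectral sequence with $\mathfrak B$, and $E^2_{s,t}=H_s(\mathfrak B)_t\Rightarrow H_{s+t}(X)$. Only the column $s=0$, equal to $\mathbb Z$ in degree $0$, and the column $s=1$ survive, so $E^2=E^\infty$. Thus for $l\ge1$ the image of $H_l(F_1)$ is all of $H_l(B\mathcal G)$: the map $\bar R_{l-1}=H_l(\Sigma\mathcal G)\to H_l(B\mathcal G)$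 is onto, and its kernel is the image of $d^1$, namely $(\bar R^2)_{l-1}$.

The inclusion $\Sigma\mathcal G\to B\mathcal G$ is adjoint to the weak equivalence $\mathcal G\to\Omega B\mathcal G$. So if $a:S^{l-1}\to\mathcal G$ corresponds to $\alpha\in\pi_l(B\mathcal G)$, then $\alpha$ is the composite $S^l=\Sigma S^{l-1}\to\Sigma\mathcal G\to B\mathcal G$. Hence
$$\mathcal QR_{l-1}\xrightarrow{\ \cong\ }H_l(X),\qquad[h(\alpha)]\mapsto\text{Hurewicz image of }\alpha.\tag{9}$$

**Step 5.** *Parts 1 and 2.* Since $R$ is generated as an algebra by spherical classes, $\mathcal QR$ is additively generated by their classes, and $h$ is additive. So every element of $\mathcal QR_{l-1}$ is some $[h(\alpha)]$. By (9), $\pi_l(X)\to H_l(X)$ is surjective for all $l\ge1$, and $H_l(X)$ is torsion-free (for $l=1$ both groups vanish). With $X=\mathbb H_n$ this is part 1 and the first claim of part 3. For $l>n$ part 1 says that $H_l(\mathbb H_n)$ is its Hurewicz image, which is cotorsion by Lemma 2. This proves part 2, the conjecture. $\square$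

In Example 1, $h(\sum\eta_i)$ is a nonzero element of $R_2$, seen at stage $m$ as $\pm\sum_{i\le m}x_i^2$, where $x_i$ is the spherical class of $S_i$. It gives a nonzero class in $H_3(\mathbb H_2)$ because it is not a *finite* sum of products. The same mechanism computes all the groups.

## 8. The isomorphism type of $H_l(\mathbb H_n)$

Let $X=\mathbb H_n$ and $l>n$.

**Step 1.** *Vanishing if $(n-1)\nmid(l-1)$.* $H_*(\Omega X_m;\mathbb Q)$ is concentrated in degrees divisible by $n-1$. By $J$ over $\mathbb Q$ so is $R\otimes\mathbb Q$, hence so is the torsion-free ring $R$. By (9), $H_l(X)=\mathcal QR_{l-1}=0$ unless $(n-1)\mid(l-1)$.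

**Step 2.** *Many nonzero classes if $(n-1)\mid(l-1)$.* Write $l=w(n-1)+1$; then $w\ge2$. Label the spheres $x_{i,t}$, $i\ge1$, $1\le t\le w$, ordered by blocks $i$, and use the same letters for the inclusions and their spherical classes. Let $b_i=[x_{i,1},[x_{i,2},\dots[x_{i,w-1},x_{i,w}]\dots]]\in\pi_l$ be the iterated Whitehead product; it lives on block $i$. For $z\in\mathbb Z^\omega$ let $\Theta(z)\in H_l(X)$ be the Hurewicz image of $\sum_iz_ib_i$. Then $\Theta$ is a homomorphism, and it vanishes on finitely supported $z$ since $H_l(X_m)=0$.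

**Lemma 12.** Let $I$ be a finite set and $f:I^w\to k$, $w\ge2$, a function that vanishes off the diagonal and has nonzero diagonal entries. If $f$ is a sum of $r$ functions of the form $u(i_1,\dots,i_a)\,v(i_{a+1},\dots,i_w)$ with $1\le a<w$ ($a$ may depend on the term), then $|I|\le r$.

*Proof.* Let $N=|I|$ and induct on $w$. For $w=2$ an invertible diagonal $N\times N$ matrix has rank $\le r$. For $w>2$ let $r_1$ be the number of terms with $a=1$; we may assume $N>r_1$. The vectors $c\in k^I$ orthogonal to the $u$'s of these terms form a space of dimension $\ge N-r_1$. It contains a vector $c$ with support $I'$, $|I'|\ge N-r_1$: take $c$ of maximal support; if the support were smaller than the dimension, some nonzero vector of the space would vanish on it, and adding this vector to $c$ would enlarge the support. Multiply $f$ by $c(i_1)$, sum over $i_1$, and restrict to $I'$. The terms with $a=1$ disappear, and the others keep their shape in $w-1$ variables. We get a diagonal function with nonzero entries on $I'$, written with $r-r_1$ terms. So $N-r_1\le|I'|\le r-r_1$. $\square$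

**Lemma 13.** If infinitely many $z_i$ are nonzero in $k$, then $\Theta(z)\ne0$ in $H_l(X)\otimes k=\mathcal Q(R\otimes k)_{l-1}$.

*Proof.* Otherwise, by (9), $h(\sum z_ib_i)=\sum_{t=1}^rr_tr'_t$ in $R\otimes k$ with homogeneous factors of positive degree. Let $I$ be a set of $N$ indices with $z_i\ne0$ in $k$. Map to $T_m$, with $m$ a multiple of $w$ so large that $X_m$ contains the blocks in $I$. Take coefficients of the words $x_{i_1,1}x_{i_2,2}\cdots x_{i_w,w}$ with $i_1,\dots,i_w\in I$.

On the left we get $\pm z_i$ if $i_1=\dots=i_w=i$, with sign independent of $i$. Indeed $h(b_i)$ is, up to a sign depending only on dimensions, the iterated graded commutator, and the words starting with $x_{i,1}$ in $[x_{i,1},P]=x_{i,1}P\mp Px_{i,1}$ come from $x_{i,1}P$. So by induction $x_{i,1}\cdots x_{i,w}$ occurs with coefficient $\pm1$. If the $i_s$ are not all equal we get $0$, since $h(b_i)$ uses only letters of block $i$. On the right, all letters have degree $n-1$, so each product contributes $0$ or a function $u(i_1,\dots,i_a)v(i_{a+1},\dots,i_w)$ with $1\le a<w$. By Lemma 12, $N\le r$. But $r$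 is fixed and $N$ is arbitrary. $\square$

**Step 3.** *Invariants of $H=H_l(X)$.* $H$ is torsion-free and cotorsion, hence algebraically compact (Fuchs, *Infinite Abelian Groups* I, §54). So (Fuchs, §40)
$$H\cong\mathbb Q^{(\kappa)}\oplus\prod_pA_p,$$
with $A_p$ the $p$-adic completion of a free $\mathbb Z_p$-module of rank $\kappa_p=\dim_{\mathbb F_p}H/pH$. The cardinals $\kappa$ and $\kappa_p$ determine $H$. They are computed as follows.

* *Upper bound.* By part 1, $|H|\le|\pi_l(X)|\le2^{\aleph_0}$, so $\kappa,\kappa_p\le2^{\aleph_0}$.
* *$\kappa_p=2^{\aleph_0}$.* $\Theta$ induces a map $\mathbb F_p^\omega/\mathbb F_p^{(\omega)}\to H/pH$. It is injective by Lemma 13 with $k=\mathbb F_p$, and its source has dimension $2^{\aleph_0}$.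
* *$\kappa=2^{\aleph_0}$.* Let $\mathcal A$ be an almost disjoint family of $2^{\aleph_0}$ infinite subsets of $\mathbb N$. For $A\in\mathcal A$ let $z^A_i=i!$ for $i\in A$ and $z^A_i=0$ otherwise. For every positive integer $M$, all but finitely many entries of $z^A$ are divisible by $M$, so $\Theta(z^A)=M\,\Theta(y)$ for some $y$. Thus $\Theta(z^A)$ is divisible by every positive integer. In a torsion-free group the elements with this property form a divisible subgroup, so $\Theta(z^A)$ lies in the divisible part. In a nontrivial integral combination $\sum m_Az^A$ choose $A$ with $m_A\ne0$: outside the finite intersections of $A$ with the other sets involved, the entries on $A$ are $m_A\,i!\ne0$. So the combination has infinite support, and by Lemma 13 with $k=\mathbb Q$ the $\Theta(z^A)$ are linearly independent over $\mathbb Q$.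

**Step 4.** *Comparison with $\mathbb Z^\omega/\mathbb Z^{(\omega)}$.* This group is torsion-free (if $Mz$ has finite support and $M\ne0$, so has $z$), algebraically compact (Fuchs, §42), and of cardinality $2^{\aleph_0}$. Its reduction mod $p$ is $\mathbb F_p^\omega/\mathbb F_p^{(\omega)}$, of dimension $2^{\aleph_0}$. It contains the classes of the $z^A$, which are divisible by every positive integer and independent, because nontrivial integral combinations have infinite support. So it has the same invariants $\kappa=\kappa_p=2^{\aleph_0}$ as $H$, and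
$$H_l(\mathbb H_n)\cong\mathbb Z^\omega/\mathbb Z^{(\omega)}\qquad\text{whenever } l>n\text{ and }(n-1)\mid(l-1).$$
This proves part 3 and completes the proof of the Theorem. $\blacksquare$
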